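# Boolean algebras minimize the flag $h$-vector of Cohen–Macaulay lattices with nonzero Möbius number

Throughout, $\Bbbk$ is a field, all homology is reduced and has coefficients in $\Bbbk$, and $[m]=\{1,\dots,m\}$. A *lattice of rank $n$* is a finite graded lattice of rank $n\ge 1$, with minimum $\hat0$, maximum $\hat1$ and rank function $\rho$. Its coatoms are the elements of rank $n-1$. If $x\in L$ has rank $m\geq 1$, then $[\hat0,x]$ is a lattice of rank $m$. The Boolean algebra $B_n$ is the lattice of subsets of $[n]$.

## 1. Counting the elements of one rank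

How few elements of rank $i$ can a lattice of rank $n$ have? A chain $\hat0<\dots<\hat1$ of rank $n$ has one element of each rank, and that settles the question as asked. The chain is topologically trivial, however. We exclude such lattices by asking for homology in the top degree, and then $B_n$, with its $\binom ni$ elements of rank $i$, turns out to be the smallest. This first result is easy, and its proof is the skeleton of everything that follows.

### Top cycles

A chain $C\subseteq L\setminus\{\hat0,\hat1\}$ has *type* $S\subseteq[n-1]$ if $\{\rho(x):x\in C\}=S$. Let $\mathcal C_S(L)$ be the set of chains of type $S$. The only chain of type $\emptyset$ is the empty chain.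

**Definition (top cycle).** A *top cycle* on a lattice $L$ of rank $n$ is a function $z:\mathcal C_{[n-1]}(L)\to\Bbbk$ such that for every $i\in[n-1]$ and every chain $F$ of type $[n-1]\setminus\{i\}$,
$$\sum_{E\supset F}z(E)=0, \tag{1}$$
the sum being over $E\in\mathcal C_{[n-1]}(L)$. For $n=1$ there is no condition, and $z$ is a scalar attached to the empty chain.

These are homology classes. Let $\Delta(Q)$ denote the order complex of a poset $Q$, the simplicial complex of its chains. The complex $\Delta(L\setminus\{\hat0,\hat1\})$ has dimension $n-2$ and its facets are the chains of type $[n-1]$. Orient each chain by increasing rank. Removing the element of rank $i$ from $E$ gives a face whose sign in $\partial E$ is $(-1)^{i-1}$, and this depends only on $i$. So the coefficient of $F$ in $\partial\bigl(\sum z(E)E\bigr)$ is $\pm\sum_{E\supset F}z(E)$, and (1) says that $z$ is a cycle. There are no simplices of higher dimension, so the space of top cycles *is* $\tilde H_{n-2}(\Delta(L\setminus\{\hat0,\hat1\}))$. For $n=1$ the complex is $\{\emptyset\}$, with $\tilde H_{-1}=\Bbbk$.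

*Examples.* (a) On a chain of rank $n\ge2$, the sum in (1) has a single term, so $z=0$.

(b) Maximal chains of $B_n$ correspond to permutations $w$ of $[n]$, where the element of rank $i$ is $\{w_1,\dots,w_i\}$. Each $F$ of type $[n-1]\setminus\{i\}$ lies in exactly two maximal chains, whose permutations differ by exchanging $w_i$ and $w_{i+1}$. So (1) says that $z$ changes sign under each adjacent exchange. Hence the top cycles on $B_n$ are exactly the scalar multiples of $w\mapsto\operatorname{sgn}(w)$.

(c) Add to $B_3$ one coatom $e$ with $\emptyset<\{1\}<e<[3]$ and no other relations. This is a lattice: $e\wedge y=\{1\}\cap y$ for every subset $y\ne[3]$, and meets of subsets are unchanged because $e$ lies below no subset other than $[3]$. Condition (1) for $F=\{e\}$ has the single term $E=\{\{1\},e\}$, so every top cycle vanishes on that chain. Top cycles do not see $e$.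

Example (c) suggests the following notion. For $n\ge2$, a top cycle $z$ and a coatom $x$, put $z_x(E')=z(E'\cup\{x\})$ for $E'\in\mathcal C_{[n-2]}([\hat0,x])$. Condition (1) for the chains $F\ni x$ says exactly that $z_x$ is a top cycle on $[\hat0,x]$.

**Definition (supporting).** The coatom $x$ is *supporting* for $z$ if $z_x\ne0$.

In example (c) the coatom $e$ is not supporting. Restricting attention to supporting coatoms is what makes induction possible: $[\hat0,x]$ need not carry a nonzero top cycle for every $x$, but it does for supporting ones.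

**Lemma 1.** Let $n\ge2$ and let $z\ne0$ be a top cycle on a lattice $L$ of rank $n$. Then at least $n$ coatoms are supporting. More precisely, if $n\ge3$ and $x$ is supporting, there is an injection $y\mapsto x'$ from the coatoms $y$ of $[\hat0,x]$ that are supporting for $z_x$ to the coatoms $x'\ne x$ of $L$ that are supporting for $z$, with $y=x\wedge x'$.

*Proof.* Induct on $n$. For $n=2$, condition (1) with $F=\emptyset$ reads $\sum_xz(\{x\})=0$. Not all terms vanish, so at least two do not.

Let $n\ge3$. Since $z\neq 0$, there is a supporting coatom $x$; fix any such $x$, and let $y$ be a coatom of $[\hat0,x]$ supporting for $z_x$. Then some chain $E\ni x,y$ of type $[n-1]$ has $z(E)\ne0$. Let $F=E\setminus\{x\}$, of type $[n-2]$. By (1), $\sum_{x''}z(F\cup\{x''\})=0$ over the coatoms $x''>y$. The term $x''=x$ is nonzero, so there is $x'\ne x$ with $x'>y$ and $z(F\cup\{x'\})\ne0$. This $x'$ is supporting. Now $y\le x\wedge x'<x$ and $y$ is covered by $x$, so $y=x\wedge x'$. Thus $y$ is recovered from $x'$, and $y\mapsto x'$ is injective. By induction applied to $z_x\ne0$ on $[\hat0,x]$, there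 are at least $n-1$ such $y$, hence at least $n-1$ supporting coatoms other than $x$. $\square$

The lattice property was used exactly once, in $y=x\wedge x'$.

### Counting outside an ideal

To count elements of rank $i$ we would like to add up, over supporting coatoms $x_1,x_2,\dots$, the elements below $x_j$. The intervals $[\hat0,x_j]$ overlap, so we count only elements below $x_j$ and *not* below $x_1,\dots,x_{j-1}$. For the induction to run, the statement itself must allow for excluded elements.

**Definition ($k$-generated ideal).** An order ideal $I$ of $L$ is *$k$-generated* if $I=\bigcup_{i=1}^k[\hat0,p_i]$ with all $p_i\ne\hat1$. Repetitions are allowed. For $k=0$ this means $I=\emptyset$.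

**Lemma 2.** Let $n\ge2$, let $J=\bigcup_{i=1}^q[\hat0,p_i]$ be a $q$-generated ideal of a lattice $L$ of rank $n$, and let $x_1,\dots,x_t$ be distinct coatoms not in $J$. Put
$$I_j=[\hat0,x_j]\cap\bigl(J\cup[\hat0,x_1]\cup\dots\cup[\hat0,x_{j-1}]\bigr).\tag{2}$$
Then $I_j$ is a $(q+j-1)$-generated ideal of the lattice $[\hat0,x_j]$, and an element of $[\hat0,x_j]\setminus I_j$ lies neither in $J$ nor in any $[\hat0,x_i]$ with $i<j$.

*Proof.* The last assertion is the definition of $I_j$. Since $[\hat0,x]\cap[\hat0,p]=[\hat0,x\wedge p]$ in a lattice, $I_j$ is the union of the principal ideals generated by $x_j\wedge p_i$ ($i\le q$) and $x_j\wedge x_i$ ($i<j$). None of these equals $x_j$, the maximum of $[\hat0,x_j]$: the first kind because $x_j\notin J$, the second because distinct coatoms are incomparable. $\square$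

**Lemma 3.** Let $n\ge2$, $0\le k\le n-1$, let $z\ne0$ be a top cycle on $L$ and let $I$ be a $k$-generated ideal. Then at least $n-k$ supporting coatoms lie outside $I$.

*Proof.* A coatom in $I$ lies below some generator $p_i\ne\hat1$, hence equals it. So $I$ contains at most $k$ coatoms. Now use Lemma 1. $\square$

**Proposition 4.** Let $L$ be a lattice of rank $n$ with a nonzero top cycle $z$, let $0\le k\le n$, let $I$ be a $k$-generated ideal and $0\le i\le n-1$. Then at least $\binom{n-k}{i-k}$ elements of rank $i$ lie outside $I$. In particular $L$ has at least $\binom ni$ elements of rank $i$.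

Here $\binom mr=0$ unless $0\le r\le m$. In $B_n$, with $I$ generated by the coatoms $[n]\setminus\{a_1\},\dots,[n]\setminus\{a_k\}$ with distinct $a_j$, the sets outside $I$ are those containing all $a_j$, so equality holds.

*Proof.* Induct on $n$. If $k=n$ the bound is $\binom0{i-n}=0$, since $i<n$. So let $k\le n-1$. If $n=1$, then $k=i=0$, $I=\emptyset$, and the one element $\hat0$ lies outside $I$. Let $n\ge2$. If $i=n-1$, Lemma 3 gives $n-k=\binom{n-k}{n-1-k}$ coatoms outside $I$.

Let $i\le n-2$. By Lemma 3 choose distinct supporting coatoms $x_1,\dots,x_{n-k}\notin I$, and apply Lemma 2 with $J=I$, $q=k$. The sets $[\hat0,x_j]\setminus I_j$ are pairwise disjoint and lie outside $I$. By induction applied to $z_{x_j}\ne0$ on $[\hat0,x_j]$, of rank $n-1$, and to the $(k+j-1)$-generated ideal $I_j$, the number of elements of rank $i$ outside $I$ is at least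
$$\sum_{j=1}^{n-k}\binom{n-k-j}{\,i-k-j+1\,}=\sum_{j=1}^{n-k}\binom{n-k-j}{\,n-1-i\,}=\binom{n-k}{n-i}=\binom{n-k}{i-k},$$
by the symmetry of binomial coefficients and the hockey-stick identity. $\square$

What changes if we look at several ranks at once?

## 2. The flag $h$-vector

For $S\subseteq[n-1]$ let $f_P(S)=\#\mathcal C_S(P)$, for any finite graded poset $P$ of rank $n$ with $\hat0$ and $\hat1$. This is the flag $f$-vector. The flag $h$-vector is
$$h_P(S)=\sum_{T\subseteq S}(-1)^{|S\setminus T|}f_P(T),\qquad\text{equivalently}\qquad f_P(S)=\sum_{T\subseteq S}h_P(T).$$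
Write $\beta_n(S)=h_{B_n}(S)$. It is the number of permutations of $[n]$ with descent set $S$. Indeed, a chain of type $T=\{t_1<\dots<t_m\}$ in $B_n$ cuts $[n]$ into consecutive blocks of sizes $t_1,t_2-t_1,\dots,n-t_m$. Writing each block in increasing order gives a bijection with the permutations $w$ with $\mathrm{Des}(w)\subseteq T$. So $f_{B_n}(T)$ counts these, and Möbius inversion over subsets isolates $\mathrm{Des}(w)=S$. For $n=3$ the values are $\beta_3(\emptyset)=1$ (123), $\beta_3(\{1\})=2$ (213, 312), $\beta_3(\{2\})=2$ (132, 231), $\beta_3(\{1,2\})=1$ (321).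

For one rank, $h_L(\{i\})=f_L(\{i\})-1$ and $\beta_n(\{i\})=\binom ni-1$. So Proposition 4 says
$$h_L(\{i\})\ge\beta_n(\{i\})\qquad(i\in[n-1])$$
whenever $L$ has a nonzero top cycle. The question is whether this holds for all $S$, in a class of lattices where $h_L$ is well behaved.

**Definition (Cohen–Macaulay).** $P$ is *Cohen–Macaulay over $\Bbbk$* if for all $x<y$ the order complex of the open interval $(x,y)$ has vanishing reduced homology in all degrees below its dimension $\rho(y)-\rho(x)-2$.

For example, $B_n$ is Cohen–Macaulay: every interval is Boolean, and the order complex of the proper part of $B_m$ is the barycentric subdivision of the boundary of a simplex with $m$ vertices, a sphere of dimension $m-2$. Chains are Cohen–Macaulay too: an open interval is empty or has a simplex as order complex.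

The Möbius function is given by $\mu(x,x)=1$ and $\sum_{x\le w\le y}\mu(x,w)=0$ for $x<y$. Philip Hall's theorem says that $\mu_P(\hat0,\hat1)$ is the reduced Euler characteristic of $\Delta(P\setminus\{\hat0,\hat1\})$. If $P$ is Cohen–Macaulay, only top homology survives, so
$$\mu_P(\hat0,\hat1)=(-1)^{n}\dim\tilde H_{n-2}(\Delta(P\setminus\{\hat0,\hat1\})).$$
In particular a Cohen–Macaulay lattice with $\mu_L(\hat0,\hat1)\ne0$ has a nonzero top cycle.

**Theorem A.** If $L$ is a Cohen–Macaulay lattice over $\Bbbk$ of rank $n$ and $\mu_L(\hat0,\hat1)\ne0$, then $h_L(S)\ge\beta_n(S)$ for all $S\subseteq[n-1]$.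

Whether this is true is asked in Christos A. Athanasiadis, "On the flag f-vector of a graded lattice with nontrivial homology", arXiv:1012.1451 (2010). It is known that $h_P(S)\geq 0$ for Cohen–Macaulay $P$, that the inequality of Theorem A holds for Gorenstein* lattices and for geometric lattices, and that $f_L(S)\ge f_{B_n}(S)$ for every finite graded lattice whose proper part has nonzero top homology. We shall prove Theorem A together with a version that drops the Cohen–Macaulay hypothesis and settles equality. Let $L_S$ denote the set of elements of $L$ with rank in $S$.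

**Theorem B.** Let $L$ be any finite graded lattice of rank $n$ with $\tilde H_{n-2}(\Delta(L\setminus\{\hat0,\hat1\}))\ne0$. Then $\dim\tilde H_{|S|-1}(\Delta(L_S))\ge\beta_n(S)$ for all $S\subseteq[n-1]$. Moreover, the following are equivalent: (i) $L\cong B_n$; (ii) equality holds for all $S$; (iii) equality holds for all singletons $S=\{i\}$. For $n\ge3$ no singleton can be omitted in (iii), even for Cohen–Macaulay lattices with $\mu_L(\hat0,\hat1)\ne0$.

*Small ranks by hand.* In rank $2$ the lattice consists of $\hat0,\hat1$ and $m\geq 1$ atoms. Here $\mu_L(\hat0,\hat1)=m-1$ and $h_L(\{1\})=m-1$, so $\mu_L\ne0$ forces $h_L(\{1\})\ge1=\beta_2(\{1\})$.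

In rank $3$ the proper part is a bipartite graph with $a$ atoms, $c$ coatoms and $\varepsilon$ edges. Cohen–Macaulay means that the graph is connected. Then $h_L(\{1,2\})=\varepsilon-a-c+1$ is its first Betti number, and $\mu_L\ne0$ means that this number is at least $1=\beta_3(\{1,2\})$, that is, the graph contains a cycle. Two coatoms have at most one common atom, their meet, so the cycle is not a $4$-cycle. It therefore has at least three atoms and three coatoms, and $h_L(\{1\})=a-1\ge2$, $h_L(\{2\})=c-1\ge2$.

*The hypotheses matter.* For a chain of rank $n\ge2$ all $f_L(S)=1$, so $h_L(S)=0$ for $S\ne\emptyset$; here $\mu_L(\hat0,\hat1)=0$. The poset of rank $3$ with two atoms, two coatoms and all four relations between them is Cohen–Macaulay, since its graph is a connected $4$-cycle, and it has nonzero Möbius number. But $h(\{1\})=1<2$. It is not a lattice.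

## 3. $h_L(S)$ is a dimension

Since $h_L(S)$ is an alternating sum, we first replace it by something that can be bounded below directly. For $S\subseteq[n-1]$, let
$$Z_S(L)=\Bigl\{c:\mathcal C_S(L)\to\Bbbk\ :\ \sum_{C\supset G}c(C)=0\ \text{ for all } i\in S \text{ and all chains } G \text{ of type } S\setminus\{i\}\Bigr\},$$
the sum being over $C\in\mathcal C_S(L)$. By the sign argument of Section 1, $Z_S(L)=\tilde H_{|S|-1}(\Delta(L_S))$: removing the element of rank $i$ from a chain of type $S$ gives a sign that depends only on $i$ and $S$, and $\Delta(L_S)$ has dimension $|S|-1$.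

**Lemma 5 (rank selection).** If $P$ is Cohen–Macaulay of rank $n$ and $S\subseteq[n-1]$, then $\tilde H_i(\Delta(P_S))=0$ for $i<|S|-1$.

This is a well-known theorem (Baclawski, *Cohen–Macaulay ordered sets*, J. Algebra 63 (1980); Stanley, *Balanced Cohen–Macaulay complexes*, Trans. AMS 249 (1979)). Here is a proof.

*Proof.* Induct on $n$, and for fixed $n$ on $|[n-1]\setminus S|$. If $S=[n-1]$, the claim is the hypothesis for the interval $(\hat0,\hat1)$. Otherwise pick $r\in[n-1]\setminus S$ and put $S^+=S\cup\{r\}$, $K=\Delta(P_S)$, $K^+=\Delta(P_{S^+})$.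

The simplices of $K^+$ not in $K$ are the $\sigma\cup\{x\}$ with $\rho(x)=r$ and $\sigma\in\mathrm{lk}(x)=\{\sigma\in K:\sigma\cup\{x\}\text{ is a chain}\}$, where $\sigma=\emptyset$ is allowed. The element $x$ is unique, because elements of the same rank are incomparable. Order the vertices so that those of rank $r$ come first. In the quotient of augmented chain complexes, $\partial(x\sigma)\equiv-x\,\partial\sigma$, so this quotient is a direct sum over $x$ of augmented chain complexes of $\mathrm{lk}(x)$, shifted by one degree. Hence
$$H_{i+1}(K^+,K)\cong\bigoplus_{\rho(x)=r}\tilde H_i(\mathrm{lk}(x)).\tag{3}$$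

The complex $\mathrm{lk}(x)$ is the join of a rank selection of $[\hat0,x]$ using $a=|S\cap[1,r-1]|$ ranks and a rank selection of $[x,\hat1]$ using $b=|S\cap[r+1,n-1]|$ ranks, with $a+b=|S|$. Both intervals are Cohen–Macaulay of rank less than $n$. By induction the two factors have homology only in degrees at least $a-1$ and $b-1$. The Künneth formula for joins over a field, $\tilde H_m(A*B)\cong\bigoplus_{p+q=m-1}\tilde H_p(A)\otimes\tilde H_q(B)$, shows that $\tilde H_i(\mathrm{lk}(x))=0$ for $i<(a-1)+(b-1)+1=|S|-1$.

By the second induction, $\tilde H_i(K^+)=0$ for $i<|S^+|-1=|S|$. For $i<|S|-1$ both ends of the exact sequence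
$$H_{i+1}(K^+,K)\to\tilde H_i(K)\to\tilde H_i(K^+)$$
vanish, so $\tilde H_i(K)=0$. $\square$

**Corollary 6.** If $L$ is a Cohen–Macaulay lattice, then $h_L(S)=\dim\tilde H_{|S|-1}(\Delta(L_S))=\dim Z_S(L)$.

*Proof.* The reduced Euler characteristic of $\Delta(L_S)$ is
$$\sum_{T\subseteq S}(-1)^{|T|-1}f_L(T)=(-1)^{|S|-1}h_L(S).$$
By Lemma 5 it also equals $(-1)^{|S|-1}\dim\tilde H_{|S|-1}(\Delta(L_S))$. $\square$

So Theorem A follows from the inequality of Theorem B, and the task is: given a nonzero top cycle $z$, show $\dim Z_S(L)\ge\beta_n(S)$.

## 4. Where counting and slicing stop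

One might hope to get Theorem A from lower bounds on the numbers $f_L(T)$. Numerically this is hopeless. The values $f(\emptyset)=1$, $f(\{1\})=3$, $f(\{2\})=4$, $f(\{1,2\})=6$ are all at least those of $B_3$, which are $1,3,3,6$, yet $6-3-4+1=0<1=\beta_3(\{1,2\})$.

The next attempt is to run the proof of Proposition 4 with dimensions of spaces $Z_S$ in place of numbers of elements.

If $n-1\notin S$, this looks good. Take $c\in Z_S([\hat0,x])$ for a coatom $x$ and extend it by zero to $\mathcal C_S(L)$. A chain $G$ contained in $[\hat0,x]$ gives the sum that already vanishes, and a chain $G$ not contained in $[\hat0,x]$ gives only zeros. So $\sum_xZ_S([\hat0,x])\subseteq Z_S(L)$, and a sum of subspaces indexed by coatoms can be bounded below in the style of Section 1.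

If $n-1\in S$, put $S'=S\setminus\{n-1\}$. An element $c\in Z_S(L)$ is a family of slices $c_x(C')=c(C'\cup\{x\})$, one in each $Z_{S'}([\hat0,x])$, and the condition for $i=n-1$ says that the slices, extended by zero, satisfy $\sum_xc_x=0$. Conversely any such family is a cycle. Thus
$$\dim Z_S(L)=\sum_x\dim Z_{S'}([\hat0,x])-\dim\Bigl(\sum_xZ_{S'}([\hat0,x])\Bigr).$$
Here the argument stops. The subtracted term is a dimension that would have to be bounded *above*, and induction supplies lower bounds.

The way past this is to stop asking for all cycles. We use only those cycles in $Z_S(L)$ that come from the single top cycle $z$. They form the column space of a matrix whose rows are chains of type $S$ and whose columns are chains of type $[n-1]\setminus S$. Its rank can be computed from rows or from columns, and exactly one of $S$ and its complement avoids the rank $n-1$. So we can always work on the good side.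

## 5. A matrix for each rank set

Write $S^c=[n-1]\setminus S$, and let $z$ be a top cycle on $L$.

**Definition (the matrix $M_S$).** For $D\in\mathcal C_{S^c}(L)$ let $z_D:\mathcal C_S(L)\to\Bbbk$ be given by $z_D(C)=z(C\cup D)$ if $C\cup D$ is a chain, and $z_D(C)=0$ otherwise. Let $V_z(S)=\operatorname{span}\{z_D:D\in\mathcal C_{S^c}(L)\}$. It is the column space of the matrix $M_S$ with rows $C\in\mathcal C_S(L)$, columns $D\in\mathcal C_{S^c}(L)$ and entries $z_D(C)$.

**Lemma 7.** $V_z(S)\subseteq Z_S(L)$.

*Proof.* Let $i\in S$ and let $G$ be a chain of type $S\setminus\{i\}$. If $G\cup D$ is not a chain, every term of $\sum_{C\supset G}z_D(C)$ is zero. If it is a chain, it has type $[n-1]\setminus\{i\}$, and the sets $C\cup D$ that are chains with $C\supset G$ of type $S$ are exactly the chains $E\supset G\cup D$ of type $[n-1]$. So the sum is $\sum_{E\supset G\cup D}z(E)=0$ by (1). $\square$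

As in Proposition 4, we must allow for excluded chains.

**Definition (inside an ideal; $R_z$).** A chain $C$ is *inside* an order ideal $I$ if $C\cup\{\hat0\}\subseteq I$, equivalently if the top element of $C\cup\{\hat0\}$ is in $I$. Let $V_z(S;I)$ be the image of $V_z(S)$ under restriction of functions to the chains of type $S$ not inside $I$, and $R_z(S;I)=\dim V_z(S;I)$. This is the rank of the submatrix of $M_S$ formed by the rows $C$ not inside $I$.

No chain is inside $I=\emptyset$, so $R_z(S;\emptyset)=\dim V_z(S)$. The empty chain is inside every nonempty $I$.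

*Example: $B_3$ with $z=\operatorname{sgn}$.* Take $S=\{1\}$. With rows $\{1\},\{2\},\{3\}$ and columns $\{1,2\},\{1,3\},\{2,3\}$,
$$M_{\{1\}}=\begin{pmatrix}1&-1&0\\-1&0&1\\0&1&-1\end{pmatrix}.$$
For instance, row $\{2\}$, column $\{1,2\}$ is $\operatorname{sgn}(213)=-1$. The rank is $2=\beta_3(\{1\})$. If $I$ is generated by $\{1,2\}$, only the row $\{3\}$ survives and the rank is $1$. If $I$ is generated by $\{1,2\}$ and $\{1,3\}$, no row survives. For $S=\{2\}$ the matrix is the transpose. With $k=0,1,2,3$ coatoms generating $I$, exactly $3-k$ rows survive, and the ranks are $2,2,1,0$. For $S=\{1,2\}$ there is one column, six nonzero entries, and the ranks for $k=0,1,2,3$ are $1,1,1,0$.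

## 6. The filtration by coatoms and the recursion it produces

**Lemma 8 (filtration).** Let $z$ be a top cycle on a lattice $L$ of rank $n\ge2$. Let $T\subseteq[n-2]$, let $J$ be a $q$-generated ideal, let $x_1,\dots,x_t$ be distinct coatoms not in $J$, and let $I_j$ be as in (2). Extend the functions in $V_{z_{x_j}}(T)$ by zero to $\mathcal C_T(L)$, and let $U_j$ be the space of their restrictions to the chains of type $T$ not inside $J$. Then
$$\dim(U_1+\dots+U_t)\ \ge\ \sum_{j=1}^tR_{z_{x_j}}(T;I_j).\tag{4}$$

*Proof.* This is "count the elements under $x_j$ but not under $x_1,\dots,x_{j-1}$", with restriction maps in place of counting. Let $\pi_j$ be restriction of functions to the set $\mathcal N_j$ of chains of type $T$ in $[\hat0,x_j]$ not inside $I_j$. The top element of $C\cup\{\hat0\}$ for $C\in\mathcal N_j$ lies in $[\hat0,x_j]\setminus I_j$. By Lemma 2 it lies neither in $J$ nor in $[\hat0,x_i]$ for $i<j$. This has three consequences.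

First, the chains in $\mathcal N_j$ are not inside $J$, so $\pi_j$ is a well-defined linear map on functions on the chains of type $T$ not inside $J$. Second, for $i<j$ the elements of $U_i$ vanish outside chains contained in $[\hat0,x_i]$, and no chain in $\mathcal N_j$ is of this kind, so $\pi_j(U_i)=0$. Third, $\pi_j(U_j)$ consists of the elements of $V_{z_{x_j}}(T)$ restricted to the chains not inside $I_j$, so $\pi_j(U_j)=V_{z_{x_j}}(T;I_j)$.

Put $W_j=U_1+\dots+U_j$. Since $\pi_j$ kills $W_{j-1}$,
$$\dim W_j-\dim W_{j-1}\ge\dim\pi_j(W_j)=\dim\pi_j(U_j)=R_{z_{x_j}}(T;I_j).$$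
Summing over $j$ gives (4). $\square$

Now let $z\ne0$, $n\ge2$, $0\le k\le n-1$, and let $I$ be $k$-generated. By Lemma 3 choose distinct supporting coatoms $x_1,\dots,x_{n-k}\notin I$.

**Step 1: the case $n-1\notin S$ (columns).** The purpose is to write $V_z(S)$ as a sum over coatoms. Every $D\in\mathcal C_{S^c}(L)$ has the form $D'\cup\{x\}$ with $x$ a coatom and $D'$ of type $[n-2]\setminus S$ in $[\hat0,x]$, and conversely. The function $z_D$ is zero on chains not in $[\hat0,x]$, and on chains in $[\hat0,x]$ it is $(z_x)_{D'}$. So, extending by zero,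
$$V_z(S)=\sum_{x\text{ coatom}}V_{z_x}(S).\tag{5}$$
Restrict to the chains not inside $I$ and keep only the coatoms $x_1,\dots,x_{n-k}$. Lemma 8 with $T=S$, $J=I$, $q=k$ gives
$$R_z(S;I)\ge\sum_{j=1}^{n-k}R_{z_{x_j}}(S;I_j),\qquad I_j\ \text{ being } (k+j-1)\text{-generated in }[\hat0,x_j].\tag{6}$$

**Step 2: the case $n-1\in S$ (rows).** The purpose is the same, on the transposed side. Let $T=S^c\subseteq[n-2]$. Every $C\in\mathcal C_S(L)$ has the form $C'\cup\{x\}$ with $x$ a coatom and $C'$ of type $S\setminus\{n-1\}=[n-2]\setminus T$ in $[\hat0,x]$, and conversely. The top element of $C$ is $x$, so $C$ is not inside $I$ if and only if $x\notin I$. The row of $C$, as a function of $D\in\mathcal C_T(L)$, is the extension by zero of $(z_x)_{C'}$. For fixed $x$ these functions span $V_{z_x}(T)$. Hence the row space of the submatrix of rows not inside $I$ is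
$$\sum_{x\notin I}V_{z_x}(T)\ \supseteq\ \sum_{j=1}^{n-k}V_{z_{x_j}}(T).$$
Row rank equals column rank. Lemma 8 with $J=\emptyset$, $q=0$ gives
$$R_z(S;I)\ge\sum_{j=1}^{n-k}R_{z_{x_j}}(T;I_j),\qquad I_j\ \text{ being }(j-1)\text{-generated in }[\hat0,x_j].\tag{7}$$

In this case the ideal $I$ does not enter the filtration at all. It only limits the number of available coatoms.

## 7. Permutations sorted by their last letter

Inequalities (6) and (7) bound $R_z(S;I)$ below by numbers that depend only on $n$, $S$ and $k$. In (6) one sums the rank $n-1$ bounds for $S$ over the indices $k,k+1,\dots,n-1$. In (7) one sums the bounds for $S^c$ over the indices $0,1,\dots,n-1-k$. These recursions are solved by counting permutations. For $S\subseteq[n-1]$ and $0\le k\le n$ put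
$$b_n(S;k)=\#\{w\in\mathfrak S_n:\ \mathrm{Des}(w)=S,\ w_n\le n-k\}.$$
Thus $b_n(S;0)=\beta_n(S)$ and $b_n(S;n)=0$. For $n=3$ and $k=0,1,2,3$ the values are $2,1,0,0$ for $S=\{1\}$ (permutations 213, 312), $2,2,1,0$ for $S=\{2\}$ (132, 231) and $1,1,1,0$ for $S=\{1,2\}$ (321). These are the ranks found in Section 5.

**Lemma 9.** Let $n\ge2$ and $0\le k\le n$.

* If $n-1\notin S$, then $\displaystyle b_n(S;k)=\sum_{l=k}^{n-1}b_{n-1}(S;l)$.
* If $n-1\in S$ and $T=[n-1]\setminus S$, then $\displaystyle b_n(S;k)=\sum_{l=0}^{n-1-k}b_{n-1}(T;l)$.

*Proof.* Sort the permutations counted by $b_n(S;k)$ according to $w_n=n-l$, $k\le l\le n-1$. Given $l$, let $w'\in\mathfrak S_{n-1}$ be the standardization of $w_1\cdots w_{n-1}$: entries above $n-l$ drop by one, the others stay. Then $w\mapsto w'$ is a bijection from the permutations with $w_n=n-l$ onto $\mathfrak S_{n-1}$. It preserves descents at positions in $[n-2]$, and $w_{n-1}<w_n$ if and only if $w'_{n-1}\le n-1-l$.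

If $n-1\notin S$, the conditions on $w'$ are $\mathrm{Des}(w')=S$ and $w'_{n-1}\le (n-1)-l$. There are $b_{n-1}(S;l)$ such $w'$.

If $n-1\in S$, the conditions are $\mathrm{Des}(w')=S\setminus\{n-1\}$ and $w'_{n-1}\ge n-l$. Put $u_i=n-w'_i$. Complementing values exchanges ascents and descents, so the conditions become $\mathrm{Des}(u)=[n-2]\setminus S=T$ and $u_{n-1}\le l=(n-1)-(n-1-l)$. There are $b_{n-1}(T;n-1-l)$ such $u$. As $l$ runs from $k$ to $n-1$, the index $n-1-l$ runs from $n-1-k$ down to $0$. $\square$

**Theorem C.** Let $z\ne0$ be a top cycle on a finite graded lattice $L$ of rank $n$, let $0\le k\le n$, and let $I$ be a $k$-generated ideal. Then $R_z(S;I)\ge b_n(S;k)$ for all $S\subseteq[n-1]$. This is sharp: equality holds for $L=B_n$ and $I$ generated by $k$ distinct coatoms.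

*Proof of the inequality.* Induct on $n$. Let $n=1$, so $S=\emptyset$. If $k=0$, then $I=\emptyset$, the matrix $M_\emptyset$ is the $1\times1$ matrix with the nonzero entry $z(\emptyset)$, and $R_z(\emptyset;\emptyset)=1=b_1(\emptyset;0)$. If $k=1$, then $b_1(\emptyset;1)=0$.

Let $n\ge2$. Since $b_n(S;n)=0$, we may assume $k\le n-1$, and we are in the situation of Section 6. Each $x_j$ is supporting, so $z_{x_j}\ne0$ and the induction hypothesis applies to $[\hat0,x_j]$ and $I_j$, whose number of generators is at most $n-1$. If $n-1\notin S$, then (6) and Lemma 9 give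
$$R_z(S;I)\ge\sum_{j=1}^{n-k}R_{z_{x_j}}(S;I_j)\ge\sum_{j=1}^{n-k}b_{n-1}(S;k+j-1)=b_n(S;k).$$
If $n-1\in S$, then with $T=S^c$, (7) and Lemma 9 give
$$R_z(S;I)\ge\sum_{j=1}^{n-k}R_{z_{x_j}}(T;I_j)\ge\sum_{j=1}^{n-k}b_{n-1}(T;j-1)=b_n(S;k).\qquad\square$$

Sharpness is proved in Section 9.

## 8. Theorem A and the inequality of Theorem B

Let $L$ be a graded lattice of rank $n$ with $\tilde H_{n-2}(\Delta(L\setminus\{\hat0,\hat1\}))\ne0$. Then $L$ has a nonzero top cycle $z$. By Lemma 7, and by Theorem C with $k=0$ and $I=\emptyset$,
$$\dim\tilde H_{|S|-1}(\Delta(L_S))=\dim Z_S(L)\ \ge\ \dim V_z(S)=R_z(S;\emptyset)\ \ge\ b_n(S;0)=\beta_n(S).\tag{8}$$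
This is the inequality of Theorem B.

If $L$ is Cohen–Macaulay and $\mu_L(\hat0,\hat1)\ne0$, its top homology is nonzero (Section 2), so (8) applies. By Corollary 6 its left-hand side is $h_L(S)$. Hence $h_L(S)\ge\beta_n(S)$ for all $S\subseteq[n-1]$, and Theorem A is proved. $\square$

## 9. Boolean algebras attain every bound in Theorem C

The trick is to read off the ranks in $B_n$ from the known dimension in $B_{n+1}$.

**Step 1: no ideal.** Let $z\neq 0$ be a top cycle on $B_m$, $m\ge1$. Since $B_m$ is Cohen–Macaulay, Corollary 6 gives $\dim Z_S(B_m)=h_{B_m}(S)=\beta_m(S)$. So all inequalities in (8) are equalities for $L=B_m$, and $\dim V_z(S)=\beta_m(S)$.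

**Step 2: one rank higher.** The purpose is to force equality in (4). Let $S\subseteq[n-1]$ and take a nonzero top cycle $z$ on $B_{n+1}$, with coatoms $x_1,\dots,x_{n+1}$. All of them are supporting by Lemma 1. Since $n\notin S$, (5) applies to $B_{n+1}$ and $S$. Step 1, Lemma 8 with $J=\emptyset$, the inequality of Theorem C and Lemma 9 give
$$\beta_{n+1}(S)=\dim V_z(S)\ge\sum_{j=1}^{n+1}R_{z_{x_j}}(S;I_j)\ge\sum_{j=1}^{n+1}b_n(S;j-1)=b_{n+1}(S;0)=\beta_{n+1}(S).$$
So equality holds throughout, and $R_{z_{x_j}}(S;I_j)=b_n(S;j-1)$ for each $j=1,\dots,n+1$.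

**Step 3: all choices of coatoms.** Here $[\hat0,x_j]\cong B_n$, and $I_j$ is generated by the $j-1$ elements $x_j\wedge x_i$ ($i<j$), which are distinct coatoms of $[\hat0,x_j]$. So for each $k$ with $0\le k\le n$ we have equality for one nonzero top cycle and one set of $k$ coatoms of $B_n$. Nonzero top cycles on $B_n$ are proportional (Section 1), and proportional cycles have the same ranks. If $\sigma$ is an automorphism of $B_n$, then $z\circ\sigma$ is again a nonzero top cycle, and relabeling rows and columns by $\sigma$ gives $R_z(S;\sigma(I))=R_{z\circ\sigma}(S;I)=R_z(S;I)$. Automorphisms carry any $k$ coatoms to any other $k$ coatoms. Hence equality holds for every nonzero top cycle and every ideal generated by $k$ distinct coatoms. $\square$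

## 10. Equality forces a Boolean algebra

Let $L$ be as in Theorem B. The implication (i) $\Rightarrow$ (ii) is Corollary 6 for $B_n$, and (ii) $\Rightarrow$ (iii) is trivial. For (iii) $\Rightarrow$ (i), the case $n=1$ is clear, since $B_1$ is the only lattice of rank $1$. Let $n\ge2$.

**Step 1: translate (iii).** Since $\dim\tilde H_0(\Delta(L_{\{i\}}))=f_L(\{i\})-1$ and $\beta_n(\{i\})=\binom ni-1$, condition (iii) says $f_L(\{i\})=\binom ni$ for all $i\in[n-1]$. In particular $L$ has exactly $n$ coatoms $x_1,\dots,x_n$. By Lemma 1 all of them are supporting for any nonzero top cycle $z$; fix one.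

**Step 2: meets of coatoms have the expected ranks.** For $K\subseteq[n]$ let $x_K=\bigwedge_{i\in K}x_i$, with $x_\emptyset=\hat1$. The claim, for every lattice of rank $n\geq2$, is this: *if a nonzero top cycle $z$ has exactly $n$ supporting coatoms $x_1,\dots,x_n$, then $\rho(x_K)=n-|K|$ for all $K\subseteq[n]$.*

Induct on $n$. The case $K=\emptyset$ is clear. For $n=2$, the $x_i$ have rank $1$ and $x_1\wedge x_2=\hat0$. Let $n\ge3$ and $j\in K$. By Lemma 1, $z_{x_j}$ has at least $n-1$ supporting coatoms $y$, and $y\mapsto x'$ with $y=x_j\wedge x'$ maps them injectively into the $(n-1)$-element set $\{x_i:i\ne j\}$. So this map is a bijection: $z_{x_j}$ has exactly $n-1$ supporting coatoms, and they are the distinct elements $x_j\wedge x_i$, $i\ne j$. Apply induction to $[\hat0,x_j]$, where the empty meet is $x_j$. The element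
$$x_K=x_j\wedge\bigwedge_{i\in K\setminus\{j\}}(x_j\wedge x_i)$$
has rank $(n-1)-(|K|-1)=n-|K|$.

**Step 3: an embedding of $B_n$, and surjectivity.** If $K\supseteq K'$ then $x_K\le x_{K'}$. Conversely, suppose $x_K\le x_{K'}$ and some $j\in K'$ is not in $K$. Then $x_K\le x_{K'}\le x_j$, so $x_K=x_{K\cup\{j\}}$, which contradicts Step 2. So $x_K\le x_{K'}$ if and only if $K\supseteq K'$, and $K\mapsto x_K$ is an order-reversing embedding of $B_n$ into $L$. Its image has $\binom ni$ elements of rank $i$, for each $0\le i\le n$. By Step 1 this is all of $L$. Composing with $K\mapsto[n]\setminus K$ gives $L\cong B_n$. $\square$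

## 11. One added element: no singleton can be omitted

Let $n\ge3$ and $i\in[n-1]$. We construct a Cohen–Macaulay lattice $L\not\cong B_n$ with $\mu_L(\hat0,\hat1)\ne0$ and equality in Theorem B for every singleton except $\{i\}$. Put $A=[i-1]$, $B=[i+1]$ and
$$L=B_n\cup\{e\},\qquad y<e\iff y\subseteq A,\qquad e<y\iff y\supseteq B.$$
For $n=3$, $i=2$ this is example (c) of Section 1.

**Step 1: $L$ is a graded lattice.** The relation is a partial order, since $y\subseteq A\subset B\subseteq y'$ whenever $y<e<y'$. A maximal chain through $e$ contains $A$ and $B$ as neighbors of $e$. Covers in $B_n$ remain covers, because $e$ fits only between sets whose cardinalities differ by at least $2$. So $L$ is graded of rank $n$ with $\rho(e)=i$. For meets, let $y,y'\in B_n$. The element $e$ is a common lower bound of $y$ and $y'$ only if both contain $B$, and then $e<y\cap y'$; so $y\wedge y'=y\cap y'$. Further, $e\wedge y=e$ if $y\supseteq B$, and otherwise the common lower bounds of $e$ and $y$ are the subsets of $A\cap y$, so $e\wedge y=A\cap y$. A finite poset with all meets and a maximum is a lattice.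

**Step 2: $L$ is Cohen–Macaulay.** We go through the open intervals.

* An interval with endpoints in $B_n$ that does not contain $e$ is a Boolean interval.
* The interval $(y,e)$ is $\{u:y\subset u\subseteq A\}$. It is empty if $y=A$, and then there is nothing to check. Otherwise its order complex is a cone with apex $A$ and has no reduced homology. In the same way $(e,y)$ is empty or gives a cone with apex $B$.
* Let $e\in(u,v)$ with $u\subseteq A$, $v\supseteq B$ and $(u,v)\ne(A,B)$. Then $\Delta(u,v)$ arises from the order complex of the Boolean open interval, a sphere of dimension $\rho(v)-\rho(u)-2$, by attaching a cone over $\mathrm{lk}(e)=\Delta(u,e)*\Delta(e,v)$. The first factor is a cone with apex $A$ if $u\ne A$, and the second is a cone with apex $B$ if $v\ne B$. So $\mathrm{lk}(e)$ is a cone and has no reduced homology. By the computation that gave (3), the relative homology vanishes, and the reduced homology of $\Delta(u,v)$ is that of the sphere.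
* The interval $(A,B)$ is the antichain of the three elements $A\cup\{i\}$, $A\cup\{i+1\}$, $e$. It is nonempty of dimension $0$, so its homology vanishes below degree $0$.

**Step 3: the Möbius number.** Since $n\ge3$, we have $(\emptyset,[n])\ne(A,B)$, because $A=\emptyset$ and $B=[n]$ would force $i=1$ and $n=2$. So $(\hat0,\hat1)$ is of the third kind in Step 2, its complex has the homology of a sphere of dimension $n-2$, and $\mu_L(\hat0,\hat1)=(-1)^n\ne0$.

**Step 4: the flag $h$-vector.** If $i\notin S$, then chains of type $T\subseteq S$ avoid $e$, so $f_L(T)=f_{B_n}(T)$ for all such $T$ and $h_L(S)=\beta_n(S)$. On the other hand, $h_L(\{i\})=\binom ni+1-1=\beta_n(\{i\})+1$. By Corollary 6 these are the dimensions in Theorem B. So equality holds for every singleton other than $\{i\}$, while $L\not\cong B_n$. Since $i\in[n-1]$ was arbitrary, no singleton can be omitted in (iii), and the proof of Theorem B is complete. $\square$
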